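
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Every non-forest has infinitely many\\ minimal unavoidable graphs for edge mappings}


\begin{abstract}
A graph $H$ with at least two edges is unavoidable for a graph $G$ if, for every mapping $f\colon E(H)\to E(H)$ without fixed points, $H$ contains a copy $G'$ of $G$ such that $f(e)\notin E(G')$ for all $e\in E(G')$. We prove that every graph $G$ containing a cycle has infinitely many minimal unavoidable graphs, which confirms a conjecture posed by Caro, Patk\'os, Tuza and Vizer. The same holds when each edge is mapped to a set of at most $k$ other edges. The proof compares a global and a local property. Let $m_2(G)$ be the maximum of $(e(K)-1)/(v(K)-2)$ over all subgraphs $K$ of $G$ with at least three vertices. On the one hand, no graph all of whose subgraphs have at most $m_2(G)$ edges per vertex is unavoidable for $G$. On the other hand, a random graph of density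 just above $n^{-1/m_2(G)}$ is unavoidable, although all its small subgraphs are that sparse. We also show that $n^{-1/m_2(G)}$ is the threshold for unavoidability in $G(n,p)$.
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite and simple, and subgraphs need not be induced. A \emph{copy} of $G$ in $H$ is a subgraph of $H$ isomorphic to $G$. We write $v(\cdot)$ and $e(\cdot)$ for numbers of vertices and edges.

Let $H$ be a graph with at least two edges. An adversary chooses a mapping $f\colon E(H)\to E(H)$ with $f(e)\ne e$ for all $e$; choosing $f(e)$ means that $e$ and $f(e)$ must not be used together. We then look for a copy of $G$ in $H$ that respects all these prohibitions. We say that $f$ \emph{kills} a copy $G'$ of $G$ if $f(e)\in E(G')$ for some $e\in E(G')$. The graph $H$ is \emph{unavoidable} for $G$ if no such $f$ kills all copies of $G$ in $H$. Graphs with fewer than two edges are never called unavoidable. Finally, $H$ is a \emph{minimal} unavoidable graph for $G$ if it is unavoidable for $G$ but no proper subgraph of it is, and $\mathcal M(G)$ denotes the set of minimal unavoidable graphs for $G$, with isomorphic graphs identified.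

The graphs in $\mathcal M(G)$ are the ultimate reasons for unavoidability: a graph is unavoidable for $G$ if and only if it contains a member of $\mathcal M(G)$ (the property passes to supergraphs, see Lemma~\ref{lem:basic}). If $\mathcal M(G)$ is finite, unavoidability can be detected by inspecting a bounded number of vertices. This happens for $G=K_2$: a single edge is never killed, so every graph with at least two edges is unavoidable, and $\mathcal M(K_2)$ consists of the path with two edges and of two disjoint edges. It is known that, for a forest $F$, the set $\mathcal M(F)$ is finite if and only if $F$ is a matching. For graphs with cycles the following was posed in \cite{CPTV}.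

\begin{conjecture}\label{conj}
For every non-forest graph $G$, the set $\mathcal M(G)$ is infinite.
\end{conjecture}

Take $G=K_3$. We shall see in Section~\ref{sec:triangle} that a graph is unavoidable for $K_3$ exactly when it has a subgraph with more triangles than edges. Thus $K_6$, with $20$ triangles and $15$ edges, is unavoidable, while $K_5$, with $10$ of each, turns out not to be. Must a graph with more triangles than edges contain one of finitely many small graphs of this kind? One would guess not: the inequality can be a global effect, achieved by a large graph that looks sparse wherever one inspects only a bounded number of vertices. We show that this is so, and that unavoidability can be a global effect of this sort for every graph $G$ with a cycle.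

\subsection{Results}

The method allows the adversary to forbid several edges at once.

\begin{definition}
Let $k\ge1$. A graph $H$ with at least two edges is \emph{$k$-unavoidable} for $G$ if for every map $\varphi$ assigning to each $g\in E(H)$ a set $\varphi(g)\subseteq E(H)\setminus\{g\}$ with $|\varphi(g)|\le k$, there is a copy $G'$ of $G$ in $H$ with $\varphi(g)\cap E(G')=\emptyset$ for all $g\in E(G')$. It is \emph{minimal} if no proper subgraph of $H$ is $k$-unavoidable for $G$. The set of minimal $k$-unavoidable graphs for $G$, up to isomorphism, is $\mathcal M_k(G)$.
\end{definition}

As shown in Lemma~\ref{lem:basic}, $1$-unavoidable means unavoidable, so $\mathcal M_1(G)=\mathcal M(G)$.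

\begin{theorem}\label{thm:main}
For every non-forest graph $G$ and every $k\ge1$, the set $\mathcal M_k(G)$ is infinite. Moreover, for all $N,k\ge 1$ there is a $k$-unavoidable graph $H$ for $G$ none of whose subgraphs on at most $N$ vertices is even $1$-unavoidable for $G$.
\end{theorem}

The case $k=1$ proves Conjecture~\ref{conj}. Since a matching is a forest, combining this case with the known result on forests quoted above gives a complete answer.

\begin{corollary}
For every graph $G$ with at least one edge, $\mathcal M(G)$ is finite if and only if $G$ is a matching.
\end{corollary}

Two density parameters govern the proof. For a graph $J$ with at least one vertex, and for a non-forest $G$, let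
\[
m(J)=\max\Big\{\frac{e(S)}{v(S)} : S\subseteq J,\ v(S)\ge1\Big\},\qquad
m_2(G)=\max\Big\{\frac{e(K)-1}{v(K)-2} : K\subseteq G,\ v(K)\ge3\Big\}.
\]
For instance $m_2(K_3)=2$. If $G$ contains a cycle of length $\ell$, then $m_2(G)\ge\frac{\ell-1}{\ell-2}>1$. \emph{From now on, unless stated otherwise, $G$ is a fixed non-forest, $m=m_2(G)>1$ and $a=1/m\in(0,1)$.} We write $G(n,p)$ for the random graph on $[n]=\{1,\dots,n\}$ in which each pair of vertices is an edge independently with probability $p$, and ``a.a.s.''\ means with probability tending to $1$ as $n\to\infty$.

The parameter $m(J)$ measures local density. In $G(n,p)$ the expected number of copies of a fixed graph $S$ is at most $n^{v(S)}p^{e(S)}$, and for $p=n^{-a}$ this tends to $0$ as soon as $e(S)>m\,v(S)$. The parameter $m_2(G)$ compares copies with edges: the inequality $e(K)-1\le m(v(K)-2)$ says that at $p=n^{-a}$ we have $n^{v(K)}p^{e(K)}\ge n^2p$, so every subgraph $K\subseteq G$ with at least three vertices is expected, up to constants, at least as often as a single edge. Since the adversary has only $k$ choices per edge, $p=n^{-a}$ is where one expects him to lose control. So slightly above $p=n^{-a}$ the random graph should be unavoidable,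 while its small subgraphs $S$ still have $m(S)\le m$. Theorem~\ref{thm:main} follows once we know that such subgraphs are not unavoidable, and this is a deterministic statement (Proposition~\ref{prop:A}): \emph{if $m(J)\le m_2(G)$, then $J$ is not unavoidable for $G$.}

The deterministic statement also helps to locate the threshold.

\begin{theorem}\label{thm:threshold}
For every non-forest $G$ and every $k\ge1$ there are $c,C>0$ such that
\[
\lim_{n\to\infty}\Pr[G(n,p)\text{ is $k$-unavoidable for }G]=
\begin{cases}0,& p\le c\,n^{-1/m_2(G)},\\ 1,& p\ge C\,n^{-1/m_2(G)},\end{cases}
\]
and $c$ can be chosen independently of $k$.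
\end{theorem}

Section~\ref{sec:triangle} treats the triangle by hand. Section~\ref{sec:A} proves Proposition~\ref{prop:A}, and Section~\ref{sec:B} constructs the random graphs and deduces Theorem~\ref{thm:main}. Up to that point the proof is self-contained. Section~\ref{sec:threshold} proves Theorem~\ref{thm:threshold}; its upper part uses the theorem of R\"odl and Ruci\'nski \cite{RR}.

\subsection{Basic facts}

It is convenient to let the adversary leave some edges unmapped. Let $J$ be a graph and let $f$ be a partial map from $E(J)$ to $E(J)$ without fixed points. It kills a copy $F'$ of a graph $F$ if some $g\in E(F')$ in the domain of $f$ has $f(g)\in E(F')$. We call $J$ \emph{$F$-killable} if some such $f$ kills every copy of $F$ in $J$. In particular, a graph without copies of $F$ is $F$-killable. The following lemma holds for every graph $G$, forest or not.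

\begin{lemma}\label{lem:basic}
Let $k\ge 1$.
\begin{enumerate}
\item[(a)] A graph with at least two edges is unavoidable for $G$ if and only if it is $1$-unavoidable for $G$, and if and only if it is not $G$-killable.
\item[(b)] A $k$-unavoidable graph for $G$ is $1$-unavoidable for $G$.
\item[(c)] If $H\subseteq H'$ and $H$ is $k$-unavoidable for $G$, then so is $H'$.
\item[(d)] If $F\subseteq G$ and $J$ is $F$-killable, then $J$ is not unavoidable for $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The maps $\varphi$ in the definition of $1$-unavoidability are exactly the partial maps without fixed points, $\varphi(g)=\emptyset$ meaning that $g$ is unmapped. So $1$-unavoidable means not $G$-killable. On at least two edges a partial map extends to a total one without fixed points, and the extension kills every copy that the partial map kills. So $G$-killable means not unavoidable. (b) Maps with $|\varphi(g)|\le1$ are among those with $|\varphi(g)|\le k$. (c) Given $\varphi$ on $H'$, apply the hypothesis to $g\mapsto\varphi(g)\cap E(H)$ for $g\in E(H)$; the copy obtained lies in $H$, so the edges discarded from $\varphi(g)$ do not matter. (d) If $e(J)<2$, then $J$ is not unavoidable by definition.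 Otherwise a partial map killing all copies of $F$ kills all copies of $G$, because each of these contains a copy of $F$; now use (a).
\end{proof}

\section{The triangle}\label{sec:triangle}

Let $t(S)$ be the number of triangles of $S$. Two distinct edges lie in at most one common triangle, so an edge $g$ together with $f(g)$ kills at most one triangle. Killing triangles is therefore a matching problem. Recall Hall's theorem: finite sets $X_1,\dots,X_r$ have distinct representatives $x_i\in X_i$ if and only if, for every $I\subseteq\{1,\dots,r\}$, the union of the $X_i$ with $i\in I$ has at least $|I|$ elements.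

\begin{lemma}\label{lem:hall}
A graph $J$ is $K_3$-killable if and only if $t(S)\le e(S)$ for every subgraph $S\subseteq J$.
\end{lemma}

\begin{proof}
If $t(S)>e(S)$ for some $S\subseteq J$, consider any partial map $f$ on $E(J)$ without fixed points. Each killed triangle of $S$ contains $g$ and $f(g)$ for some $g\in E(S)$, and each $g$ serves at most one triangle. So at most $e(S)<t(S)$ triangles of $S$ are killed.

Conversely, assume $t(S)\le e(S)$ for all $S\subseteq J$. If $\mathcal T$ is a set of triangles of $J$ with union $S$, then $|\mathcal T|\le t(S)\le e(S)$. By Hall's theorem one can choose distinct edges $g_T\in E(T)$, one for each triangle $T$ of $J$. Let $f(g_T)$ be another edge of $T$. Then every triangle is killed.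
\end{proof}

A graph with more triangles than edges has at least two edges. So Lemmas~\ref{lem:basic}(a) and~\ref{lem:hall} show that a graph is unavoidable for $K_3$ if and only if it has a subgraph with more triangles than edges.

\begin{lemma}\label{lem:tri}
If $m(J)\le2$, then $t(S)\le e(S)$ for every $S\subseteq J$; hence $J$ is $K_3$-killable.
\end{lemma}

\begin{proof}
Since $m(S)\le m(J)$ for every $S\subseteq J$ with a vertex, it suffices to show $t(J)\le e(J)$. We use induction on $v(J)$; a graph with at most one vertex has no triangle.

Suppose some vertex $x$ has degree $d\le3$. Triangles through $x$ correspond to edges among its $d$ neighbors, so there are at most $\binom d2\le d$ of them, and $t(J)\le t(J-x)+d\le e(J-x)+d=e(J)$.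

Suppose all degrees are at least $4$. Since $2e(J)\le4v(J)$, the graph $J$ is $4$-regular. Each vertex lies in at most $\binom42=6$ triangles, so $t(J)\le 6v(J)/3=2v(J)=e(J)$.
\end{proof}

The bound $2=m_2(K_3)$ is attained with equality by $K_5$, which is thus not unavoidable for $K_3$. Just above it, unavoidable graphs appear: $K_6$ minus an edge, with $16$ triangles and $14$ edges, is unavoidable for $K_3$. It is even minimal. To see this, consider its proper subgraphs. Those on $j\le5$ vertices have at most $\binom j2\le2j$ edges. Hence every subgraph $S$ on at most five vertices, and every subgraph $S$ on six vertices with at most $12$ edges, has $m(S)\le2$, and Lemma~\ref{lem:tri} applies to it. The remaining proper subgraphs have six vertices and $13$ edges. They have $12$ or $13$ triangles, according as the two edges missing from $K_6$ are disjoint or adjacent, so Lemma~\ref{lem:hall} applies to them.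

Where do we find further minimal graphs? We look for an $H$ with $t(H)>e(H)$ in which every subgraph on at most $N$ vertices has at most twice as many edges as vertices. By Lemmas~\ref{lem:hall} and~\ref{lem:tri}, such an $H$ is unavoidable for $K_3$, but no subgraph of it on at most $N$ vertices is; so the minimal unavoidable subgraphs of $H$ have more than $N$ vertices. Consider $G(n,p)$ with $p=n^{-1/2+\eta}$, where $0<\eta<1/2$ is fixed. The expected numbers of edges and triangles are asymptotically
\[
\tfrac12n^2p=\tfrac12n^{3/2+\eta}\qquad\text{and}\qquad \tfrac16n^3p^3=\tfrac16n^{3/2+3\eta},
\]
so triangles win. If $v(S)\le N$ and $e(S)\ge2v(S)+1$, then the expected number of copies of $S$ is at most $n^{v(S)-e(S)/2+\eta e(S)}\le n^{-1/2+\eta N^2/2}$, which tends to $0$ if $\eta<1/N^2$. So one expects a typical outcome to have both properties; the proof of Proposition~\ref{prop:B} below contains the concentration estimates.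

For general $G$ both halves need a new idea. A pair of edges may lie in very many copies of $G$, so a single choice of the adversary can kill many copies, and the matching argument behind Lemma~\ref{lem:hall} is no longer available. In Section~\ref{sec:A} we need an explicit strategy for the adversary on sparse graphs. In Section~\ref{sec:B} we need to show that on the random graph no strategy works, even one that pairs each edge with its most damaging partners.

\section{Sparse graphs are not unavoidable}\label{sec:A}

\begin{proposition}\label{prop:A}
If $G$ is a non-forest and $m(J)\le m_2(G)$, then $J$ is not unavoidable for $G$.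
\end{proposition}

By Lemma~\ref{lem:basic}(d) it is enough to kill all copies of some subgraph $F$ of $G$, and we choose the part of $G$ that is responsible for $m_2(G)$. Taking it as small as possible forces its minimum degree up.

\begin{lemma}\label{lem:F}
There is a subgraph $F\subseteq G$ with $v(F)\ge3$ and $e(F)-1=m\,(v(F)-2)$ such that
\begin{equation}\label{eq:strict}
e(I)-1<m\,(v(I)-2)\qquad\text{for every proper subgraph $I\subsetneq F$ with $v(I)\ge3$.}
\end{equation}
Moreover $e(F)\ge3$, and the minimum degree $\delta$ of $F$ is at least $2$. Either $F=K_3$ and $m=2$, or $\delta>m$.
\end{lemma}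

\begin{proof}
Among the subgraphs of $G$ attaining the maximum in the definition of $m_2(G)$ choose $F$ with $v(F)$ minimal. A proper subgraph $I$ with $3\le v(I)<v(F)$ satisfies \eqref{eq:strict} by the choice of $F$; if $v(I)=v(F)$, then $e(I)<e(F)$ and \eqref{eq:strict} is clear. Since $m>1$, we have $e(F)-1>v(F)-2\ge1$, so $e(F)\ge3$.

If $v(F)=3$, then $F=K_3$, $\delta=2$ and $m=2$. If $v(F)\ge4$, delete a vertex of minimum degree; by \eqref{eq:strict},
\[
e(F)-\delta-1<m\,(v(F)-3)=e(F)-1-m ,
\]
so $\delta>m>1$.
\end{proof}

From now on $F$ and $\delta$ are as in Lemma~\ref{lem:F}. Proposition~\ref{prop:A} follows from the next statement and Lemma~\ref{lem:basic}(d).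

\begin{proposition}\label{prop:A'}
If $m(J)\le m$, then $J$ is $F$-killable.
\end{proposition}

\begin{proof}
If $F=K_3$, then $m=2$ and this is Lemma~\ref{lem:tri}. So let $F\ne K_3$; then $\delta>m$. We use induction on $v(J)$.

The idea is to kill all copies through one vertex $x$ by using only the edges at $x$, each copy having at least $\delta$ of them. By the pigeonhole principle it suffices to divide the edges at $x$ into $\delta-1$ classes such that any two edges in the same class are related by $f$. A class may have three edges, for a cyclic permutation of three edges relates all three pairs. (It may not have four: there are six pairs, but only four values of $f$.)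

We first find a suitable $x$. If all degrees of $J$ were at least $3\delta-2$, then, as $\delta\ge2$,
\[
m\ge\frac{e(J)}{v(J)}\ge\frac{3\delta-2}{2}=\delta+\frac{\delta-2}{2}\ge\delta>m,
\]
a contradiction. So there is a vertex $x$ of degree at most $3(\delta-1)$. By induction, or trivially if $J$ has just one vertex, some partial map $f'$ on $E(J-x)$ without fixed points kills all copies of $F$ in $J-x$. Divide the edges at $x$ into at most $\delta-1$ classes of size at most $3$. Extend $f'$ to a partial map $f$ on $E(J)$ by permuting each class of size $2$ or $3$ cyclically; edges in classes of size $1$ stay unmapped. If $g\ne h$ are in the same class, then $f(g)=h$ or $f(h)=g$. A copy of $F$ through $x$ contains at least $\delta$ edges at $x$, hence two in the same class, and is killed. A copy avoiding $x$ is killed by $f'$.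
\end{proof}

\begin{remark}
The assumption that $G$ contains a cycle entered through $m>1$, which gave $\delta\ge2$. For forests the corresponding statement can fail. For the path $P$ with two edges, the formula for $m_2$ gives $1$. The star $K_{1,4}$ has $m(K_{1,4})=\frac45$, yet it is unavoidable for $P$: it contains six copies of $P$, and $f$ kills at most one for each of the four edges.
\end{remark}

\section{Locally sparse unavoidable graphs}\label{sec:B}

\begin{proposition}\label{prop:B}
For all $N,k\ge1$ there is a $k$-unavoidable graph $H$ for $G$ such that $e(S)\le m\,v(S)$ for every subgraph $S\subseteq H$ with $1\le v(S)\le N$.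
\end{proposition}

We take a typical $G(n,p)$ with $p=n^{-a+\eta}$. The exponent $\eta>0$ must be small, so that no dense subgraph on at most $N$ vertices appears, and positive, so that the adversary loses by a power of $n$.

The main point is to bound the number of copies that the adversary can kill. If $Z(g,g')$ denotes the number of copies containing the edges $g\ne g'$, he kills at most $\sum_g\sum_{g'\in\varphi(g)}Z(g,g')$ copies. This sum has at most $k\,e(H)$ terms, but he will select the largest ones. By the Cauchy--Schwarz inequality it is at most
\[
(k\,e(H))^{1/2}\,\Big(\sum_{g\ne g'}Z(g,g')^2\Big)^{1/2}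
\]
for \emph{every} choice of $\varphi$. The last sum counts, with bounded multiplicity, the pairs of copies with at least two common edges. It has nothing to do with $\varphi$ and can be estimated in expectation. This is where the definition of $m_2(G)$ is used.

\begin{proof}
Let $v_G=v(G)$ and $e_G=e(G)\ge3$. Call a graph $S$ \emph{bad} if $1\le v(S)\le N$ and $e(S)>m\,v(S)$, that is, $a\,e(S)-v(S)>0$. There are finitely many bad graphs up to isomorphism. Let $\xi>0$ be the minimum of $a\,e(S)-v(S)$ over them ($\xi=1$ if there are none). Put
\[
\eta=\min\Big\{\frac{\xi}{2N^2},\frac a2\Big\},\qquad p=n^{-a+\eta},\qquad \Gamma=G(n,p),\qquad \lambda=n^{v_G}p^{e_G}.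
\]
Then $0<p<1$ for $n\ge2$, and $n^2p\to\infty$.

\medskip
\emph{Step 1: local sparsity.} A.a.s.\ $\Gamma$ contains no bad subgraph. Indeed, for a bad $S$ we have $\eta e(S)\le\eta N^2\le\xi/2$, so the expected number of copies of $S$ is at most $n^{v(S)}p^{e(S)}=n^{v(S)-a e(S)+\eta e(S)}\le n^{-\xi/2}\to0$.

\medskip
\emph{Step 2: number of edges.} A.a.s.\ $e(\Gamma)\le n^2p$. Indeed, the mean and the variance of $e(\Gamma)$ are at most $n^2p/2$, so by Chebyshev's inequality $\Pr[e(\Gamma)>n^2p]\le\frac{n^2p/2}{(n^2p/2)^2}\to0$.

\medskip
\emph{Step 3: pairs of copies.} We count copies of $G$ by injections. Call an injection $\sigma\colon V(G)\to[n]$ \emph{present} if $\sigma(E(G))\subseteq E(\Gamma)$, and let $\sigma(G)$ be the graph with vertex set $\sigma(V(G))$ and edge set $\sigma(E(G))$. For $j\in\{1,2\}$ let $S_j$ be the number of ordered pairs $(\sigma,\tau)$ of present injections such that $\sigma(G)$ and $\tau(G)$ share at least $j$ edges. With $c'=2^{v_G+e_G}(v_G+1)^{v_G}$, we claim that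
\begin{equation}\label{eq:S}
\mathbb E S_1\le\frac{c'\lambda^2}{n^2p},\qquad \mathbb E S_2\le\frac{c'\lambda^2n^{-\eta}}{n^2p}.
\end{equation}

Group the pairs of injections according to the subgraph $K\subseteq G$ with $\sigma(K)=\sigma(G)\cap\tau(G)$, where both vertex sets and edge sets are intersected. For given $K$ there are at most $(v_G+1)^{v_G}n^{2v_G-v(K)}$ pairs: choose $\sigma$ in at most $n^{v_G}$ ways; decide for each vertex of $G$ whether $\tau$ maps it to a specified vertex of $\sigma(V(K))$ or outside this set; and choose the $v_G-v(K)$ images outside it. Both members of such a pair are present with probability $p^{2e_G-e(K)}$. So the pairs with given $K$ contribute at most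
\[
(v_G+1)^{v_G}\,n^{2v_G-v(K)}p^{2e_G-e(K)}=(v_G+1)^{v_G}\,\frac{\lambda^2}{n^{v(K)}p^{e(K)}}
\]
to the expectation. If $e(K)=1$, then $n^{v(K)}p^{e(K)}\ge n^2p$. If $e(K)\ge2$, then $v(K)\ge3$, and $e(K)-1\le m(v(K)-2)$ gives
\[
n^{v(K)}p^{e(K)}=n^2p\cdot n^{(v(K)-2)-a(e(K)-1)+\eta(e(K)-1)}\ge n^2p\cdot n^{\eta}.
\]
There are at most $2^{v_G+e_G}$ subgraphs $K$. Summing over those with $e(K)\ge1$, respectively $e(K)\ge2$, yields \eqref{eq:S}. By Markov's inequality, a.a.s.
\begin{equation}\label{eq:S2}
S_2\le\frac{c'\lambda^2n^{-\eta/2}}{n^2p}.
\end{equation}

\medskip
\emph{Step 4: number of copies.} Let $Z$ be the number of present injections. Then $\mathbb EZ=n(n-1)\cdots(n-v_G+1)p^{e_G}\ge\lambda/2$ for large $n$. Injections whose images share no edge are present independently of each other, so $\operatorname{Var}Z\le\mathbb ES_1\le c'\lambda^2/(n^2p)=o(\lambda^2)$. By Chebyshev's inequality, a.a.s.\ $Z\ge\lambda/4$.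

\medskip
\emph{Step 5: no adversary succeeds.} For $n$ large enough, fix an outcome $H$ of $\Gamma$ with the properties of Steps 1, 2 and 4 and with \eqref{eq:S2}. Since $Z>0$, $H$ contains a copy of $G$, so $e(H)\ge2$. Let $\varphi$ be any map as in the definition of $k$-unavoidability. For distinct $g,g'\in E(H)$ let $Z(g,g')$ be the number of present injections $\sigma$ with $g,g'\in\sigma(E(G))$. Then
\[
\sum_{g\ne g'}Z(g,g')^2\le e_G^2\,S_2,
\]
where the sum is over ordered pairs, because the left side counts each pair $(\sigma,\tau)$ of present injections once for each ordered pair of distinct common edges of their images. There are at most $k\,e(H)\le k\,n^2p$ pairs $(g,g')$ with $g'\in\varphi(g)$. By Cauchy--Schwarz, the number of present injections whose image contains some $g$ together with some $g'\in\varphi(g)$ is at most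
\[
\sum_{g\in E(H)}\ \sum_{g'\in\varphi(g)}Z(g,g')\le
\Big(k\,n^2p\cdot\frac{e_G^2\,c'\lambda^2n^{-\eta/2}}{n^2p}\Big)^{1/2}
=e_G\sqrt{kc'}\,\lambda\,n^{-\eta/4}<\frac\lambda4 ,
\]
provided that $n$ was chosen large enough, uniformly in $\varphi$. As $Z\ge\lambda/4$, some present injection is not of this kind. Its image is a copy $G'$ of $G$ with $\varphi(g)\cap E(G')=\emptyset$ for all $g\in E(G')$. So $H$ is $k$-unavoidable, and by Step~1 it is locally sparse as required.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $N$ and $k$, let $H$ be as in Proposition~\ref{prop:B}. Every subgraph $J\subseteq H$ with $1\le v(J)\le N$ satisfies $m(J)\le m_2(G)$, so by Proposition~\ref{prop:A} it is not unavoidable for $G$. Hence it is not $1$-unavoidable, by Lemma~\ref{lem:basic}(a) if $e(J)\ge2$ and by definition otherwise. This is the last assertion of the theorem. By Lemma~\ref{lem:basic}(b), $J$ is not $k$-unavoidable either.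

Among the $k$-unavoidable subgraphs of the finite graph $H$ choose $H_0$ with $v(H_0)+e(H_0)$ minimal. Then $H_0\in\mathcal M_k(G)$ and $v(H_0)>N$. Since $N$ was arbitrary, $\mathcal M_k(G)$ contains graphs with arbitrarily many vertices and is infinite.
\end{proof}

\section{The threshold in the random graph}\label{sec:threshold}

We now prove Theorem~\ref{thm:threshold}.

\subsection{The upper part: unavoidability from Ramsey properties}

\begin{theorem}[R\"odl--Ruci\'nski \cite{RR}]\label{thm:RR}
For every $r\ge2$ and every graph $G$ containing a cycle there is $C$ such that if $p\ge Cn^{-1/m_2(G)}$, then a.a.s.\ every coloring of $E(G(n,p))$ with $r$ colors has a monochromatic copy of $G$.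
\end{theorem}

Apply this with $r=2k+1$. It remains to see that the Ramsey property implies $k$-unavoidability; the idea is to color the edges so that no edge has the same color as an edge it forbids. Let $H$ be a graph such that every coloring of $E(H)$ with $2k+1$ colors has a monochromatic copy of $G$; in particular $e(H)\ge3$. Let $\varphi$ be as in the definition of $k$-unavoidability, and let $D$ be the graph on the vertex set $E(H)$ in which $g$ and $g'$ are adjacent if $g'\in\varphi(g)$ or $g\in\varphi(g')$. Each vertex $g$ is responsible for at most $k$ edges of $D$, so any nonempty set $U$ of vertices spans at most $k|U|$ edges, and every nonempty subgraph of $D$ has a vertex of degree at most $2k$. Hence $D$ has a proper coloring with $2k+1$ colors: remove a vertex of degree at most $2k$, color the rest inductively, and put the vertex back. This is a coloring of $E(H)$, and a copy of $G$ that is monochromatic in it contains no $g,g'$ with $g'\in\varphi(g)$. So $H$ is $k$-unavoidable, which proves the upper part. \qed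

\begin{remark}
At $p=Cn^{-a}$, too, the expected number of copies of a fixed $S$ with $e(S)>m\,v(S)$ tends to $0$. So Theorem~\ref{thm:RR} and the argument above give another proof of Proposition~\ref{prop:B}, which is not self-contained.
\end{remark}

\subsection{The lower part: clusters}

By Lemma~\ref{lem:basic}(b),(c), $k$-unavoidability implies $1$-unavoidability, and the latter passes to supergraphs, so its probability in $G(n,p)$ does not decrease with $p$. By Lemma~\ref{lem:basic}(a),(d) it therefore suffices to find a constant $c\in(0,1]$, depending only on $G$, such that for $p=cn^{-a}$ a.a.s.\ $\Gamma=G(n,p)$ is $F$-killable, where $F$ is the graph of Lemma~\ref{lem:F}. We write $v_F=v(F)$ and $e_F=e(F)$.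

Proposition~\ref{prop:A'} cannot be applied to $\Gamma$ itself, since the average degree of $\Gamma$ typically tends to infinity. But killing copies of $F$ is only a problem within groups of copies linked by common edges. Consider the equivalence relation on the copies of $F$ in $\Gamma$ generated by ``sharing an edge''. A \emph{cluster} is the union of the copies in one equivalence class. Distinct clusters are edge-disjoint, because copies with a common edge belong to the same class, and every copy of $F$ in $\Gamma$ lies in the cluster of its class. So if every cluster is $F$-killable, the partial maps for the clusters combine to one for $\Gamma$. By Proposition~\ref{prop:A'} it suffices to prove the following.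

\begin{proposition}\label{prop:clusters}
There is a constant $c\in(0,1]$, depending only on $G$, such that for $p=cn^{-a}$ a.a.s.\ every cluster $A$ of $G(n,p)$ satisfies $m(A)\le m$.
\end{proposition}

For subgraphs of bounded size, such a bound is a first-moment computation as in Section~\ref{sec:B}. Clusters, however, need not have bounded size. We build them up copy by copy, bound the expected number of ways in which this can happen, and keep track of
\[
\mu(S)=e(S)-1-m\,(v(S)-2).
\]
This quantity fits the situation well. For subgraphs of a common graph, vertex and edge counts give
\begin{equation}\label{eq:mod}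
\mu(A\cup B)=\mu(A)+\mu(B)-\mu(A\cap B).
\end{equation}
Moreover $\mu(F)=0$, a single edge has $\mu=0$, and by \eqref{eq:strict} $\mu(I)<0$ for every proper subgraph $I\subsetneq F$ with $v(I)\ge3$. So attaching a copy of $F$ along exactly one edge does not change $\mu$, and attaching it along any larger proper subgraph increases $\mu$. Finally,
\begin{equation}\label{eq:target}
e(S)\le m\,v(S)\iff\mu(S)\le2m-1 .
\end{equation}
Let $Q$ be the finite set of values $-\mu(I)$ with $I\subsetneq F$ and $v(I)\ge3$. It is nonempty, as $F$ minus an edge is such an $I$. Let $\beta=\min Q>0$.

\begin{proof}[Proof of Proposition~\ref{prop:clusters}]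
Write $\Gamma=G(n,p)$ with $p=cn^{-a}$, where $c$ is chosen below.

\medskip
\emph{Exploration.} Fix a class and start with $A_1=F_1$, any copy in it. Given the union $A_i$ of copies $F_1,\dots,F_i$, order the edges of $A_i$ by the time of their addition, breaking ties by a fixed order of $E(K_n)$. Let $g_i$ be the first edge of $A_i$ that lies in some copy $F'\subseteq\Gamma$ of $F$ with $F'\not\subseteq A_i$. Choose such an $F'$ with $g_i\in E(F')$ and put $F_{i+1}=F'$ and $A_{i+1}=A_i\cup F'$. If there is no such edge, stop. All chosen copies belong to the class, and when we stop, every copy sharing an edge with $A_i$ lies in $A_i$. Since any copy in the class is linked to $F_1$ by a chain of copies in which consecutive ones share an edge, $A_i$ is then the whole cluster. We say that an exploration stopping at $A_i$ has length $i$.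

Let $\pi_i$ be the position of $g_i$ in the order of $E(A_i)$. Then $\pi_1\le\pi_2\le\cdots$: the edges before $g_i$ lie only in copies contained in $A_i$, hence in $A_{i+1}$, and old edges keep their positions.

Let $I_i=A_i\cap F_{i+1}$. It contains $g_i$, and it is not all of $F_{i+1}$. The step from $A_i$ to $A_{i+1}$ is \emph{regular} if $I_i$ is just the edge $g_i$ with its two ends, and \emph{irregular} otherwise; in the latter case $v(I_i)\ge3$. By \eqref{eq:mod}, $\mu$ is unchanged in a regular step and increases by $q_i=-\mu(I_i)\in Q$ in an irregular one. As $\mu(A_1)=0$, $\mu(A_i)$ is the sum of the $q$'s of the irregular steps so far.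

\medskip
\emph{Histories.} To apply the first-moment method we list what an exploration could look like in any graph on $[n]$. A \emph{history} of length $\ell$ is a sequence $F_1,\dots,F_\ell$ of copies of $F$ in $K_n$ together with positions $\pi_1\le\dots\le\pi_{\ell-1}$ such that, with $A_i=F_1\cup\dots\cup F_i$ ordered as above, we have $\pi_i\le e(A_i)$ and, for $g_i$ the $\pi_i$-th edge of $A_i$, $g_i\in E(F_{i+1})$ and $F_{i+1}\not\subseteq A_i$ for all $i<\ell$. It is contained in $\Gamma$ if $A_\ell\subseteq\Gamma$. Regular and irregular steps are defined as before. For each copy fix an isomorphism from $F$ onto it; the \emph{type} of an irregular step is the subgraph $I\subsetneq F$ corresponding to $A_i\cap F_{i+1}$. There are at most $2^{v_F+e_F}$ types. Every initial segment of an exploration is a history contained in $\Gamma$.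

We bound the expected number $\sum p^{e(A_\ell)}$ of histories of length $\ell$ contained in $\Gamma$ whose set of $s$ irregular steps, and their types, are prescribed. First fix the positions. Then count the choices of $F_1$, of $F_2$ given $F_1$, and so on, each new copy being weighted by $p$ to the number of its new edges, where $e(A_{i+1})-e(A_i)=e_F-e(I_i)$.
\begin{itemize}
\item The positions form a nondecreasing sequence of $\ell-1$ numbers from $\{1,\dots,e_F\ell\}$. There are at most $\binom{(e_F+1)\ell-2}{\ell-1}\le2^{(e_F+1)\ell}$ of these.
\item The first copy contributes at most $n^{v_F}p^{e_F}\le n^{v_F-ae_F}=n^{2-a}$, since $\mu(F)=0$ means $v_F-2=a(e_F-1)$.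
\item In a regular step the edge $g_i$ is known. There are at most $2e_F$ ways to choose an edge of $F$ and map it onto $g_i$, and at most $n^{v_F-2}$ ways to place the other vertices. So the contribution is at most $2e_Fn^{v_F-2}p^{e_F-1}=2e_Fc^{e_F-1}\le2e_Fc$.
\item In an irregular step of type $I$ with $q=-\mu(I)$, the vertices of $I$ go to $V(A_i)$, which has at most $v_F\ell$ elements. So the contribution is at most
\[
(v_F\ell)^{v_F}\,n^{v_F-v(I)}p^{e_F-e(I)}\le(v_F\ell)^{v_F}\,n^{-aq},
\]
because $v_F-v(I)-a(e_F-e(I))=-a(\mu(F)-\mu(I))=-aq$.
\end{itemize}
The monotonicity of the positions is essential here. Choosing each $g_i$ freely among the edges of $A_i$ would give only a factor of order $\ell$ per step instead of a constant, and for the lengths $\ell\approx3\log n$ that we need, $\ell^\ell$ is superpolynomial in $n$.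

Choose $c\in(0,1]$ with $2^{e_F+1}\cdot2e_Fc\le\exp(-1)$. Since there are $\ell-1-s$ regular steps, the expected number of histories of length $\ell$ in $\Gamma$ with the prescribed irregular steps and types is at most
\begin{equation}\label{eq:hist}
n^{2-a}\,(2e_Fc)^{-1-s}\,\exp(-\ell)\,(v_F\ell)^{v_Fs}\,n^{-a\sum q},
\end{equation}
where $\sum q$ is over the irregular steps. There are at most $(2^{v_F+e_F}\ell)^s$ ways to prescribe the irregular steps and types.

\medskip
\emph{What does not occur.} Let $s_0$ be an integer with $a\beta s_0>3$, and let $\ell_0=\lceil3\log n\rceil$. For $\ell\le\ell_0$ and $s\le s_0$, all factors in \eqref{eq:hist} except $n^{2-a}$, $\exp(-\ell)$ and $n^{-a\sum q}$ are at most $(\log n)^{O(1)}$, and so are the number of ways to prescribe steps and types and the number of values of $\ell$ and $s$.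
\begin{enumerate}
\item[(1)] The expected number of histories in $\Gamma$ of length at most $\ell_0$ with exactly $s_0$ irregular steps is at most $n^{2-a-3}(\log n)^{O(1)}\to0$, because $a\sum q\ge a\beta s_0>3$.
\item[(2)] The expected number of histories in $\Gamma$ of length $\ell_0$ with fewer than $s_0$ irregular steps is at most $n^{2-a-3}(\log n)^{O(1)}\to0$, because $\exp(-\ell_0)\le n^{-3}$.
\item[(3)] The sums of fewer than $s_0$ elements of $Q$, repetitions allowed, form a finite set. So there is $\gamma>0$ such that each of them exceeding $2m-1$ is at least $2m-1+\gamma$. Hence the expected number of histories in $\Gamma$ of length less than $\ell_0$ with fewer than $s_0$ irregular steps and $\sum q>2m-1$ is at most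
\[
n^{2-a-a(2m-1+\gamma)}(\log n)^{O(1)}=n^{-a\gamma}(\log n)^{O(1)}\to0 .
\]
\end{enumerate}
In (3), the factor $n^{2-a}=n^{a(2m-1)}$ from the first copy is exactly compensated once $\sum q$ reaches $2m-1$, and by \eqref{eq:target} this is the bound we need.

So a.a.s.\ $\Gamma$ contains no history of these three kinds. Consider an exploration in such a $\Gamma$, interrupted if its length reaches $\ell_0$. If it has at least $s_0$ irregular steps, the segment ending with the $s_0$-th one is of kind (1). If it has fewer but reaches length $\ell_0$, it is of kind (2). Hence every exploration ends with length less than $\ell_0$ and fewer than $s_0$ irregular steps. By the absence of (3), every cluster $A$ satisfies $\mu(A)\le2m-1$, that is, $e(A)\le m\,v(A)$.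

\medskip
\emph{Passing to subgraphs.} It remains to deal with subgraphs $S\subseteq A$ of a cluster. If $S$ has no edge, then $e(S)\le m\,v(S)$ trivially. Otherwise we show $\mu(S)\le\mu(A)$ by growing $S$ to $A$. Enumerate the copies of $F$ in the class of $A$ as $F^1,\dots,F^t$ so that $F^1$ contains an edge of $S$ and each later $F^i$ shares an edge with an earlier one. This is possible because $A$ is the union of the copies in its class, and any two of these are linked by a chain in which consecutive copies share edges. Put $S_0=S$ and $S_i=S_{i-1}\cup F^i$, so that $S_t=A$. The graph $I=S_{i-1}\cap F^i$ contains an edge. So it is a single edge, or a proper subgraph of $F^i$ with at least three vertices, or $F^i$ itself; in all cases $\mu(I)\le0$. By \eqref{eq:mod}, $\mu(S_i)=\mu(S_{i-1})+\mu(F)-\mu(I)\ge\mu(S_{i-1})$. Hence $\mu(S)\le\mu(A)\le2m-1$, and $e(S)\le m\,v(S)$ by \eqref{eq:target}. This proves $m(A)\le m$.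
\end{proof}

The constant $c$ was chosen in terms of $F$ only, hence independently of $k$. This completes the proof of Theorem~\ref{thm:threshold}.

\begin{thebibliography}{9}

\bibitem{CPTV}
Yair Caro, Bal\'azs Patk\'os, Zsolt Tuza, M\'at\'e Vizer,
\emph{Edge mappings of graphs: Tur\'an type parameters},
arXiv:2402.01006 (2024).

\bibitem{RR}
R\"odl, Ruci\'nski,
\emph{Threshold functions for Ramsey properties},
J. Amer. Math. Soc. \textbf{8} (1995), 917--942.

\end{thebibliography}

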